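\title{Thin Euclidean annuli and the dimensions of a measure: the sharp exponent}

\begin{abstract}
Let $\mu$ be a probability measure on $[0,1]^d$ with lower dimension $s>0$ and upper dimension $D$. We determine the critical exponent $\delta(D,s)$ beyond which, at $\mu$-almost every $x$, the Euclidean annuli $B(x,r)\setminus B(x,r-r^{\delta})$ cannot carry a fixed proportion of $\mu(B(x,r))$ for arbitrarily small $r$. The exponent is infinite exactly when $s\le\lfloor (d-1)/2\rfloor$, and otherwise it equals $1+\Gamma(d,s)(D-s)$ with an explicit $\Gamma$; it is $D/s$ on the line and $3D/s-2$ in the plane when $s\le1$. The upper bound reduces the geometry of intersecting annuli to a linear inequality between exponents. The lower bound comes from a single measure, with the prescribed local dimensions at every point of its support, that works for all smaller exponents and all proportions.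
\end{abstract}

\section{The problem and the result}\label{sec:intro}

Fix an integer $d\ge1$. We work in $\mathbb R^d$ with the Euclidean norm $\|\cdot\|$, and $B(x,r)=\{y:\|x-y\|\le r\}$ is the closed ball. For $x\in\mathbb R^d$, $0<r<1$ and $\delta\ge1$ let
\[
A(x,r,\delta)=B(x,r)\setminus B(x,r-r^{\delta}),
\]
an annulus of outer radius $r$ and thickness $r^\delta$. For a Radon probability measure $\mu$, $\delta\ge1$ and $\eta\in(0,1)$, let $E_\mu(\delta,\eta)$ be the set of $x\in\mathbb R^d$ for which
\[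
\mu\big(A(x,r,\delta)\big)\ge\eta\,\mu\big(B(x,r)\big)
\]
holds along a sequence of radii $r\to0$. We call such annuli \emph{heavy}. The annulus shrinks as $\delta$ grows, so $E_\mu(\delta,\eta)$ decreases in $\delta$. For $\delta=1$ the annulus is the punctured ball, and $E_\mu(1,\eta)=\mathbb R^d$ when $\mu$ has no atoms. For Lebesgue measure on the cube the ratio of the two masses at an interior point is $1-(1-r^{\delta-1})^d\to0$, so $E_\mu(\delta,\eta)$ is null for every $\delta>1$. A heavy thin annulus is a sudden jump of $r\mapsto\mu(B(x,r))$, and it is natural to ask how sudden a jump can recur at typical points when the growth of this function is controlled by two exponents.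

For $x\in\operatorname{supp}\mu$ put
\[
\underline{\dim}_{\rm loc}\mu(x)=\liminf_{r\to0}\frac{\log\mu(B(x,r))}{\log r},\qquad
\overline{\dim}_{\rm loc}\mu(x)=\limsup_{r\to0}\frac{\log\mu(B(x,r))}{\log r},
\]
and let $\underline{\dim}\,\mu$ be the $\mu$-essential infimum of the first function and $\overline{\dim}\,\mu$ the $\mu$-essential supremum of the second. Fix $0<s\le D\le d$ and call $\mu$ \emph{admissible} if it is a probability measure on $[0,1]^d$ with $\underline{\dim}\,\mu=s$ and $\overline{\dim}\,\mu=D$. The following problem is posed by Buczolich and Seuret \cite{BS}.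

\medskip
\noindent\textbf{Problem.} Determine $\delta(D,s)$, the infimum of all $\delta\ge1$ such that $\mu(E_\mu(\delta',\eta))=0$ for every admissible $\mu$, every $\delta'>\delta$ and every $\eta\in(0,1)$. The value is $+\infty$ if no finite $\delta$ has this property.
\medskip

For context, it is known that if $d=2$ and $0.89\le s\le D\le2$, then $\mu(E_\mu(30,\eta))=0$ for every $\eta\in(0,1)$ and every Radon probability measure $\mu$ with $\underline{\dim}\,\mu=s$ and $\overline{\dim}\,\mu=D$.

A first guess comes from looking at one annulus. Pretend that $r^D\le\mu(B(x,r))\le r^s$ for all $x\in\operatorname{supp}\mu$ and all small $r$, and write $\delta=1+\gamma$. An annulus of radius $r$ and thickness $r^{1+\gamma}$ is covered by about $r^{-\gamma(d-1)}$ balls of radius $r^{1+\gamma}$, so a heavy one forces $r^D\lesssim r^{s+\gamma(s-d+1)}$. For $s>d-1$ this gives $\gamma\le(D-s)/(s-d+1)$, which on the line reads $\delta\le D/s$. For $s\le d-1$ it gives nothing, and since a sphere has dimension $d-1$ one might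 guess that $\delta(D,s)$ is then infinite. Both guesses are too pessimistic when $d\ge2$. If $E_\mu(\delta,\eta)$ has positive measure, then many nearby centers have heavy annuli at the same scale, these annuli must share their mass, and an intersection of annuli is much smaller than one annulus. The centers must themselves be spread out, because they too carry mass. The answer is the outcome of this competition.

Throughout the paper
\[
\Delta=D-s\ge0,\qquad m=\lceil s\rceil,\qquad\theta=s-m+1\in(0,1].
\]

\begin{theorem}\label{thm:main}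
Let $d\ge1$ and $0<s\le D\le d$. In case {\rm(i)} below, $\delta(D,s)=+\infty$, even if $D=s$. In all other cases $\delta(D,s)=1+\Gamma\cdot(D-s)$, with $\Gamma=\Gamma(d,s)$ as follows.
\begin{itemize}
\item[(i)] $d\ge3$ and $0<s\le\lfloor\frac{d-1}2\rfloor$: $\ \delta=+\infty$.
\item[(ii)] $d\ge1$ and $d-1<s\le d$: $\ \Gamma=\dfrac{s+d}{s^2+s+1-d}$. For $d=1$ this means $\delta=D/s$.
\item[(iii)] $d=2$ and $0<s\le1$: $\ \Gamma=3/s$, that is, $\delta=3D/s-2$.
\item[(iv)] $d\ge3$ and $d-2<s\le d-1$: $\ \Gamma=\max\Big\{\dfrac{2s+1}{s^2},\dfrac{s+d-2}{s^2-d+2}\Big\}$. The first term is the maximum if $s^2\ge(d-2)(s+1)$, that is, $s\ge\frac{d-2+\sqrt{d^2-4}}2$, and the second term otherwise.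
\item[(v)] $d\ge4$ even and $\frac d2-1<s\le\frac d2$: $\ \Gamma=\dfrac4{2s+2-d}$.
\item[(vi)] $d\ge5$ and $\lfloor\frac d2\rfloor<s\le d-2$: $\ \Gamma=\dfrac2{2s+1-d}$, that is, $\delta=\dfrac{2D+1-d}{2s+1-d}$.
\end{itemize}
\end{theorem}

In terms of $m$, case (i) is $d\ge2m+1$, and the other cases partition the range $m\le d\le2m$:
\[
\text{(ii) } d=m;\quad\text{(iii) } d=2,\ m=1;\quad\text{(iv) } d=m+1,\ m\ge2;
\]
\[
\text{(v) } d=2m,\ m\ge2;\quad\text{(vi) } m+2\le d\le2m-1.
\]
The denominators are positive: they equal $s^2+\theta$ in (ii), $s^2$ and $s^2-(m-1)$ with $s>m-1\ge1$ in (iv), $2\theta$ in (v), and $2m-1-d+2\theta$ in (vi). Let $\delta_*=+\infty$ in case (i) and $\delta_*=1+\Gamma\Delta$ otherwise. Theorem~\ref{thm:main} follows from two statements.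

\begin{theorem}[Upper bound]\label{thm:upper}
In cases {\rm(ii)--(vi)}, if $\mu$ is admissible, $\delta'>\delta_*$ and $\eta\in(0,1)$, then $\mu(E_\mu(\delta',\eta))=0$.
\end{theorem}

\begin{theorem}[Sharpness]\label{thm:sharp}
If case {\rm(i)} holds, or if $D>s$, there is one probability measure $\mu$ on $[0,1]^d$ with $\underline{\dim}_{\rm loc}\mu(x)=s$ and $\overline{\dim}_{\rm loc}\mu(x)=D$ at every $x\in\operatorname{supp}\mu$, such that $\mu(E_\mu(\delta'',\eta))=1$ for all $1\le\delta''<\delta_*$ and all $\eta\in(0,1)$.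
\end{theorem}

No measurability of $E_\mu(\delta,\eta)$ is needed: we show that it lies in a Borel null set in Theorem~\ref{thm:upper} and contains a Borel set of full measure in Theorem~\ref{thm:sharp}.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
In cases (ii)--(vi), Theorem~\ref{thm:upper} gives $\delta(D,s)\le\delta_*$; if $\Delta=0$ this is the value $1$, the least allowed. In case (i), or if $\Delta>0$, let $1\le\delta_0<\delta_*$ and pick $\delta'\in(\delta_0,\delta_*)$. The measure of Theorem~\ref{thm:sharp} is admissible and $\mu(E_\mu(\delta',\eta))=1$, so $\delta_0$ does not have the required property. Hence $\delta(D,s)\ge\delta_*$.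
\end{proof}

\begin{remark}
In case (ii), $s^2+\theta-\theta(s+d)=(d-1)^2$ because $s-\theta=d-1$. So $\Gamma\le1/\theta$, with equality only for $d=1$: the one-annulus bound is sharp on the line and in no higher dimension. In the planar range $0.89\le s\le D\le2$ the theorem gives $\delta(D,s)<4.75$, since $6/0.89-2<4.75$ and, for $s>1$, $\Gamma\le3$ and $\Delta\le 1$.
\end{remark}

Section~\ref{sec:model} describes the geometry of one scale and solves case (iii) by hand in a simplified model. Section~\ref{sec:reduction} extracts from a non-null set $E_\mu(\delta',\eta)$ a finite system of exponents, and Section~\ref{sec:algebra} bounds the size of such a system, which proves Theorem~\ref{thm:upper}. Sections~\ref{sec:config} and~\ref{sec:measure} prove Theorem~\ref{thm:sharp}.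

\section{The geometry of one scale}\label{sec:model}

\subsection{The mass of a box}

The sets that appear below are boxes with sides $\lambda^{1+b_j}$ of different orders, where $\lambda$ is a small scale and $b_j\ge0$. Suppose that balls of radius $\ell$ have mass at most $\ell^s$. Covering the box by cubes of side $\lambda^{1+t}$ bounds its mass by about $\lambda^{\varphi(t)}$ with $\varphi(t)=s(1+t)-\sum_j(t-b_j)^+$. The slope of $\varphi$ is $s-\#\{j:b_j<t\}$; it is positive while at most $m-1$ of the $b_j$ lie below $t$, and nonpositive afterwards. So the best choice of $t$ is the $m$-th smallest exponent. For $b\in[0,\infty)^d$ with nondecreasing rearrangement $b_{(1)}\le\dots\le b_{(d)}$ we therefore put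
\[
L(b)=\sum_{j<m}b_{(j)}+\theta\,b_{(m)},
\]
and then $\varphi(b_{(m)})=s+L(b)$. The function $L$ is symmetric in the coordinates and positively homogeneous. A \emph{weight vector} is a permutation of $(1,\dots,1,\theta,0,\dots,0)\in\mathbb R^d$ with $m-1$ ones before $\theta$. Its entries sum to $s$, and for each $b$ there is a weight vector $\beta$ with $L(b)=\sum_j\beta_jb_j$.

\begin{lemma}\label{lem:box}
Let $0<\varepsilon<s$, $r_0>0$, $\gamma>0$, $b\in[0,\gamma]^d$ and $0<\lambda<1$ with $\sqrt d\,\lambda\le r_0$. Let $S$ be a Borel set such that $\mu(B(x,\ell))\le\ell^{s-\varepsilon}$ for $x\in S$ and $\ell\le r_0$. If $S$ is covered by at most $C_1\prod_j\max(1,\lambda^{b_j-b_{(m)}})$ cubes of side at most $\lambda^{1+b_{(m)}}$, then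
\[
\mu(S)\le C_1d^{s/2}\lambda^{s+L(b)-\varepsilon(1+\gamma)}.
\]
The covering hypothesis holds with $C_1=3^d$ if $S$ lies in a box with sides at most $2\lambda^{1+b_j}$ in some orthonormal frame.
\end{lemma}

\begin{proof}
The product equals $\lambda^{\sum_{j<m}(b_{(j)}-b_{(m)})}$. A cube that meets $S$ at $x$ lies in $B(x,\sqrt d\,\lambda^{1+b_{(m)}})$ and has mass at most $d^{s/2}\lambda^{(1+b_{(m)})(s-\varepsilon)}$. Since $s-(m-1)=\theta$, the two exponents add up to $s+L(b)-\varepsilon(1+b_{(m)})\ge s+L(b)-\varepsilon(1+\gamma)$. For the last claim, an interval of length $2\lambda^{1+b_j}$ is covered by $\lceil2\lambda^{b_j-b_{(m)}}\rceil\le3\max(1,\lambda^{b_j-b_{(m)}})$ intervals of length $\lambda^{1+b_{(m)}}$.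
\end{proof}

Thus a box with exponents $b$ can carry mass about $\lambda^D$, the least mass of a ball of radius $\lambda$, only if $L(b)\le\Delta$ up to small errors.

\subsection{The plane with $s\le1$, by hand}\label{ss:plane}

Consider the following model, which Section~\ref{sec:reduction} will justify. At scale $\lambda$ there are two sets $X$ and $Y$, each of mass about $\lambda^D$; the diameter of $X$ is at most $\lambda$; for every $p\in X$ the set $Y$ lies within $\lambda^{1+\gamma}$ of a sphere with center $p$ and radius $R(p)\le\lambda$; and balls of radius $\ell$ have mass at most $\ell^s$. How large can $\gamma$ be?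

Let $d=2$ and $s\le1$. Let $\lambda^{1+a}$ be the diameter of $X$. Then $\lambda^D\lesssim\lambda^{s(1+a)}$, so $sa\le\Delta$. If $a\ge\gamma$ this already gives $\gamma\le\Delta/s$, so let $a<\gamma$. Take centers $p=(0,0)$ and $p'=(\lambda^{1+a},0)$ in $X$, and points $y=(y_0,y_1)$, $y'=(y_0',y_1')$ in $Y$. The distances from $y,y'$ to one center differ by at most $2\lambda^{1+\gamma}$ and add up to at most $4\lambda$, so their squares differ by at most $8\lambda^{2+\gamma}$. The Euclidean norm enters through the identity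
\begin{equation}\label{eq:polar}
\big(\|y-p'\|^2-\|y'-p'\|^2\big)-\big(\|y-p\|^2-\|y'-p\|^2\big)=-2\langle p'-p,\,y-y'\rangle,
\end{equation}
which gives $|y_0-y_0'|\le8\lambda^{1+\gamma-a}$: two annuli confine $Y$ to a strip. Inside the strip we use the circle once more:
\[
|y_1^2-y_1'^2|\le\big|\|y\|^2-\|y'\|^2\big|+|y_0^2-y_0'^2|\le8\lambda^{2+\gamma}+4\lambda\cdot8\lambda^{1+\gamma-a}\le40\lambda^{2+\gamma-a}.
\]
If $y_1,y_1'$ have the same sign, then $|y_1-y_1'|^2\le|y_1^2-y_1'^2|$. So $Y$ lies in two sets of diameter $O(\lambda^{1+b})$ with $b=(\gamma-a)/2$, and $sb\le\Delta$. Hence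
\[
\gamma=a+2b\le3\Delta/s,
\]
which is case (iii). Equality requires $a=b=\gamma/3$ and nearly tangent circles, as in Figure~\ref{fig:plane}: a segment and an arc, both of length $\lambda^{1+\gamma/3}$ and of mass $\lambda^D=(\lambda^{1+\gamma/3})^s$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\draw[gray,->] (-0.5,0)--(6.2,0);
\draw[gray] (-24:5) arc (-24:24:5);
\draw[gray,shift={(1.6,0)}] (-36:3.4) arc (-36:36:3.4);
\draw[line width=1.6pt] (0,0)--(1.6,0) node[midway,below]{$X$};
\draw[line width=1.6pt] (-9:5) arc (-9:9:5) node[right]{$Y$};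
\fill (0,0) circle (2pt) (1.6,0) circle (2pt);
\end{tikzpicture}
\caption{The extremal pair in the plane for $s\le1$. The centers fill a segment $X$ of length $\lambda^{1+\gamma/3}$ that points toward an arc $Y$ of the same length at distance $\lambda$. Circles centered at the two ends of $X$ are tangent at the midpoint of $Y$ and stay within $O(\lambda^{1+\gamma})$ of each other along $Y$.}
\label{fig:plane}
\end{figure}

\subsection{Configurations}

In higher dimension the picture has one exponent per direction. From now on coordinates are numbered $0,1,\dots,d-1$, and $0$ is the radial direction. Let $X$ lie in a box at the origin with sides $r^{1+a_i}$, and let $Y$ lie on the sphere $\|q\|=r$ near $r\mathbf e_0$ with extent $r^{1+b_i}$ in the direction $i\ne0$; in the radial direction $Y$ may be thickened by $r^{1+\gamma}$, which we record as $b_0=\gamma$.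

\begin{definition}\label{def:config}
A \emph{configuration of size} $\gamma>0$ is a pair $a,b\in[0,\gamma]^d$ with
\[
b_0=\gamma,\qquad a_i+b_i\ge\gamma,\qquad a_0+2b_i\ge\gamma\qquad(1\le i\le d-1).
\]
\end{definition}

\begin{lemma}\label{lem:equi}
Let $(a,b)$ be a configuration of size $\gamma$ and $0<r<1$. Let $p,q\in\mathbb R^d$ satisfy $\|p\|\le r/8$, $|p_i|\le r^{1+a_i}$ for all $i$, $\|q\|=r$, $q_0\ge0$, and $|q_i|\le r^{1+b_i}$ for $i\ne0$. Then $R=\|p-r\mathbf e_0\|$ lies in $[\frac78r,\frac98r]$ and $\big|\|p-q\|-R\big|\le5d\,r^{1+\gamma}$.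
\end{lemma}

\begin{proof}
Since $\|q\|=\|r\mathbf e_0\|$, we have $\|p-q\|^2-R^2=-2\langle p,q-r\mathbf e_0\rangle$. With $S=\sum_{i\ne0}q_i^2/r^2\in[0,1]$ we get $0\le r-q_0=r(1-\sqrt{1-S})\le rS\le\sum_{i\ne0}r^{1+2b_i}$. Therefore
\[
|\langle p,q-r\mathbf e_0\rangle|\le\sum_{i\ne0}r^{2+a_i+b_i}+\sum_{i\ne0}r^{2+a_0+2b_i}\le2d\,r^{2+\gamma},
\]
and $\big|\|p-q\|-R\big|\le4d\,r^{2+\gamma}/R\le\frac{32}7d\,r^{1+\gamma}$.
\end{proof}

The condition $a_i+b_i\ge\gamma$ says that $X$ and $Y$ cannot both be long in a tangential direction; the condition $a_0+2b_i\ge\gamma$ is the curvature effect seen in the plane. Both sets must carry mass $r^D$, so we want configurations of large size with $L(a)\le\Delta$ and $L(b)\le\Delta$. Case (i) is now transparent. In $\mathbb R^m\times\mathbb R^{d-m}$ the point $(p,0)$ is at the same distance $(\|p\|^2+r^2)^{1/2}$ from all points $(0,q)$ with $\|q\|=r$. The centers have $m$ free directions and the sphere has $d-m-1$, so both can carry $s$-dimensional mass at no cost when $d-m-1\ge m$.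 When $d\le2m$ the two sets compete for directions.

\section{From heavy annuli to a system of exponents}\label{sec:reduction}

A general measure need not arrange itself as in Definition~\ref{def:config}: the principal directions of the set of centers can make any angle with the direction in which the common mass lies. This freedom produces extra parameters $\xi_j$.

\begin{definition}\label{def:system}
An \emph{exponent system of size} $\gamma>0$ consists of $a,b\in[0,\gamma]^d$ and numbers $\xi_0,\dots,\xi_{d-1},\omega\ge0$ such that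
\begin{equation}\label{eq:S}
\sum_{j=0}^{d-1}\xi_j+\omega=\gamma,\quad b_0=\gamma,\quad\xi_0=a_0,\quad\xi_j\le a_j,\quad b_j\ge\xi_j+\max\big(\gamma-a_j,\tfrac\omega2\big)\ \ (j\ne0).
\end{equation}
\end{definition}

The systems with $\xi_j=0$ for all $j\ne0$ are exactly the configurations: then $\omega=\gamma-a_0$, and the last condition reads $b_j\ge\gamma-a_j$ and $2b_j\ge\gamma-a_0$.

\begin{proposition}\label{prop:reduction}
Let $\mu$ be admissible, $\gamma>0$, $\eta\in(0,1)$ and $0<\varepsilon<s$. If $E_\mu(1+\gamma,\eta)$ is not $\mu$-null, there is an exponent system of size $\gamma$ with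
\[
L(a)\le\Delta+\varepsilon(3+\gamma),\qquad L(b)\le\Delta+\varepsilon(3+\gamma).
\]
\end{proposition}

The proof occupies this section. The letter $C$ denotes constants that depend only on $d,s,D,\gamma,\eta$ and may change from line to line. We write $\lambda=2^{-k}$; ``$k$ large'' means larger than a threshold that depends also on $\varepsilon$ and on the number $r_0$ below, but on no other choice.

\subsection{A scale with many heavy annuli}

The dimensions of $\mu$ give power bounds only below a radius that depends on the point, so we first pass to a set where this radius is uniform. For $r_0\in(0,1)$ let $G$ be the set of $x$ with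
\[
\ell^{D+\varepsilon}\le\mu(B(x,\ell))\le\ell^{s-\varepsilon}\qquad\text{for all }0<\ell\le r_0.
\]
The set $G$ is Borel: $x\mapsto\mu(B(x,\ell))$ is upper semicontinuous, and by right-continuity in $\ell$ it suffices to test $\ell=r_0$ and rational $\ell<r_0$. At $\mu$-almost every point the lower local dimension is at least $s$ and the upper one at most $D$, so these sets increase to a set of full measure as $r_0\downarrow0$. Fix $r_0$ such that $E_\mu(1+\gamma,\eta)\cap G$ is not null.

The upper mass bound is available only for balls centered in $G$, so we need the annuli to be heavy with points of $G$. We also discretize the radius. Put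
\[
A_k(x,R)=\{y:|\,\|x-y\|-R\,|\le\lambda^{1+\gamma}\},\qquad\mathcal R_k=\lambda^{1+\gamma}\mathbb Z\cap[\lambda/4,\lambda],
\]
\[
X_k=\big\{x\in G:\ \mu(G\cap A_k(x,R))\ge\tfrac\eta2\,\mu(B(x,\lambda/2))\text{ for some }R\in\mathcal R_k\big\}.
\]
For $x\in X_k$ let $R(x)$ be the least such $R$. The set $\{(x,y):y\in A_k(x,R)\}$ is closed and $\mathcal R_k$ is finite, so $X_k$ is a Borel set and $R(\cdot)$ a Borel function. We abbreviate $A_k(x)=A_k(x,R(x))\subset B(x,2\lambda)$.

Recall the Besicovitch differentiation theorem: for a Radon measure $\mu$ on $\mathbb R^d$ and a Borel set $G$, $\mu(B(x,r)\setminus G)/\mu(B(x,r))\to0$ as $r\to0$ for $\mu$-almost every $x\in G$. Let $x\in E_\mu(1+\gamma,\eta)\cap G$ be such a point. For infinitely many $k$ there is $r\in(\lambda/2,\lambda]$ with $\mu(A(x,r,1+\gamma))\ge\eta\mu(B(x,r))$ and $\mu(B(x,r)\setminus G)\le\frac\eta2\mu(B(x,r))$, hence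
\[
\mu(G\cap A(x,r,1+\gamma))\ge\tfrac\eta2\,\mu(B(x,\lambda/2)).
\]
Let $R$ be the largest multiple of $\lambda^{1+\gamma}$ with $R\le r$. A point $y\in A(x,r,1+\gamma)$ satisfies $R-\lambda^{1+\gamma}\le r-r^{1+\gamma}<\|x-y\|\le r<R+\lambda^{1+\gamma}$, so $y\in A_k(x,R)$; and $R>\lambda/2-\lambda^{1+\gamma}\ge\lambda/4$ for $k$ large. Thus $x\in X_k$ for infinitely many $k$, and $\limsup_kX_k$ is not null. By the Borel--Cantelli lemma $\sum_k\mu(X_k)=\infty$, so $\mu(X_k)\ge k^{-2}$ for infinitely many $k$. We fix such a $k$, large.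

Partition $\mathbb R^d$ into congruent half-open cubes $Q$ of diameter $\lambda/2$, and let $Q^*$ be the closed $2\lambda$-neighborhood of $Q$. Each point lies in at most $C_0=C_0(d)$ of the $Q^*$, so $\sum_Q\mu(Q^*)\le C_0$ while $\sum_Q\mu(X_k\cap Q)\ge k^{-2}$. Hence for some $Q$ the set $X=X_k\cap Q$ has positive measure and $\mu(X)\ge C_0^{-1}k^{-2}M$, where $M=\mu(Q^*)$. For $x\in X$ we have $X\subset B(x,\lambda/2)\subset Q^*$ and $A_k(x)\subset Q^*$. With $\sigma=\eta k^{-2}/(2C_0)$ this gives
\begin{equation}\label{eq:local}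
\mu(X)\ge\sigma M,\qquad\mu(G\cap A_k(x))\ge\sigma M\ \ (x\in X),\qquad M\ge(\lambda/2)^{D+\varepsilon}.
\end{equation}
The last bound is the only use of the upper dimension $D$. Powers of $\sigma$ are $\lambda^{o(1)}$ and will be absorbed into $\lambda^\varepsilon$.

\subsection{Centers that share mass and span $X$}

In the model all annuli contain the same set $Y$. Here we know only that each annulus takes a proportion $\sigma$ of the mass $M$. A bounded number of random centers share a proportion $\sigma^N$ with probability about $\sigma^N$. We need these same centers to reflect the shape of $X$, and this works because the failure of the second property is much rarer than $\sigma^N$.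

Let $N=3(d+1)$, let $x_1,\dots,x_N$ be independent with law $\mu_X=\mu|_X/\mu(X)$, and let $Y=G\cap\bigcap_iA_k(x_i)$. Put $f(y)=\mathbf 1_G(y)\,\mu_X\{x:y\in A_k(x)\}$. By Fubini's theorem and \eqref{eq:local}, $\int_{Q^*}f\,d\mu/M\ge\sigma$, and by Fubini's theorem and Jensen's inequality for the probability measure $\mu|_{Q^*}/M$,
\[
\mathbb E\,\frac{\mu(Y)}M=\int_{Q^*}f^N\,\frac{d\mu}M\ge\sigma^N.
\]
Since $\mu(Y)/M\le1$, we have $\sigma^N\le\frac12\sigma^N+\mathbb P(\mu(Y)\ge\frac12\sigma^NM)$, so the event $\mu(Y)\ge\frac12\sigma^NM$ has probability at least $\frac12\sigma^N$.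

For points $p_0,\dots,p_d$ let $W_j$ be the affine hull of $p_0,\dots,p_j$, let $t_j=\operatorname{dist}(p_j,W_{j-1})$, and put
\[
\mathcal B(p_0,\dots,p_d)=\{x:\operatorname{dist}(x,W_{j-1})\le t_j\text{ for }1\le j\le d\}.
\]
These distances are Borel functions of all the points, being infima over affine combinations with rational coefficients. For each ordered choice of $d+1$ distinct indices $i_0,\dots,i_d$, consider the event that $\mu_X(\mathcal B(x_{i_0},\dots,x_{i_d}))<\sigma^3$ and that the remaining $N-d-1=2(d+1)$ points lie in this set. By independence its probability is at most $\sigma^{6(d+1)}=\sigma^{2N}$. The union of these events has probability at most $N^{d+1}\sigma^{2N}<\frac12\sigma^N$ for $k$ large. So there is a tuple $(x_i)$ outside this union with $\mu(Y)\ge\frac12\sigma^NM$. Fix it.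

Put $p_0=x_1$ and choose $p_1,\dots,p_d$ greedily: $p_j$ maximizes the distance to $W_{j-1}$ among the $x_i$ with unused index. Then $t_{j+1}\le\operatorname{dist}(p_{j+1},W_{j-1})\le t_j$, and $t_1\le\lambda/2$. All $x_i$ lie in $\mathcal B=\mathcal B(p_0,\dots,p_d)$: at step $j$, a point with unused index is within $t_j$ of $W_{j-1}$ by the choice of $p_j$, and a point already used lies in $W_{j-1}$. Since the tuple is outside the union above, $\mu_X(\mathcal B)\ge\sigma^3$. In summary,
\begin{equation}\label{eq:tuple}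
\mu(X\cap\mathcal B)\ge\sigma^4M,\qquad\mu(Y)\ge\tfrac12\sigma^NM.
\end{equation}

\subsection{The box around the centers}

For the moment number the directions $1,\dots,d$. As long as $t_j>0$, let $\mathbf e_j$ be the unit vector from the projection of $p_j$ on $W_{j-1}$ toward $p_j$; once $t_j=0$ all later $t_i$ vanish, and we complete the family to an orthonormal basis arbitrarily. In both cases $\mathbf e_j$ is orthogonal to the direction space of $W_{j-1}$, so
\begin{equation}\label{eq:boxX}
|\langle x-p_0,\mathbf e_j\rangle|\le\operatorname{dist}(x,W_{j-1})\le t_j\qquad(x\in\mathcal B).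
\end{equation}
Displacements below the thickness of the annuli are invisible, so we define $a_j\in[0,\gamma]$ by $\lambda^{1+a_j}=\max(t_j,\lambda^{1+\gamma})$, and put $c_j=\gamma-a_j$. By \eqref{eq:boxX}, $X\cap\mathcal B\subset G$ lies in a box with sides at most $2\lambda^{1+a_j}$. Lemma~\ref{lem:box}, \eqref{eq:local} and \eqref{eq:tuple} give $\sigma^4(\lambda/2)^{D+\varepsilon}\le C\lambda^{s+L(a)-\varepsilon(1+\gamma)}$. For $k$ large the constants and powers of $k$ cost at most $\lambda^{-\varepsilon}$, so $D+2\varepsilon\ge s+L(a)-\varepsilon(1+\gamma)$, which is the bound on $L(a)$.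

\subsection{The dual box around $Y$}

Let $y,y'\in Y$. As in Section~\ref{ss:plane}, the squared distances from $y$ and $y'$ to any $x_i$ differ by at most $8\lambda^{2+\gamma}$, and \eqref{eq:polar} gives $|\langle p_j-p_0,y-y'\rangle|\le8\lambda^{2+\gamma}$. If $t_j>0$, then $p_j-p_0=t_j\mathbf e_j+\sum_{l<j}h_l\mathbf e_l$ with $|h_l|\le t_l$ by \eqref{eq:boxX}. So $T_j=t_j|\langle\mathbf e_j,y-y'\rangle|$ satisfies $T_j\le8\lambda^{2+\gamma}+\sum_{l<j}T_l$, and $T_j\le2^{j+2}\lambda^{2+\gamma}$ by induction. If $t_j\ge\lambda^{1+\gamma}$, then $t_j=\lambda^{1+a_j}$ and $|\langle\mathbf e_j,y-y'\rangle|\le C\lambda^{1+c_j}$. If $t_j<\lambda^{1+\gamma}$, then $c_j=0$ and the same bound holds because $\|y-y'\|\le4\lambda$.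

Rescale: with $R=R(p_0)\in[\lambda/4,\lambda]$ put $u=(y-p_0)/R$ and $u_j=\langle u,\mathbf e_j\rangle$. For $y,y'\in Y$,
\begin{equation}\label{eq:u}
\big|\|u\|-1\big|\le4\lambda^\gamma,\qquad|u_j-u_j'|\le C\lambda^{c_j}.
\end{equation}
For $k$ large, $\frac12\le\|u\|\le2$.

\subsection{Using the sphere}

The second bound in \eqref{eq:u} is the strip of Section~\ref{ss:plane}. It remains to exploit the equation $\sum_ju_j^2=1+O(\lambda^\gamma)$. Solving it for $u_r$ means dividing by $|u_r|$, so the gain depends on the size of each coordinate, and we first fix these sizes by pigeonholing.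

Split $Y$ into Borel classes according to the following data: the least index $j$ with $|u_j|\ge\frac1{2\sqrt d}$, called the selected index, to which we assign $\nu_j=0$; the signs of all $u_j$; and, for every other index, either the integer $i$ with $0\le i<\gamma k$ such that $2^{-i}\le|u_j|\le2^{1-i}$ (the least one, if two exist), in which case $\nu_j=i/k$, or the fact that no such $i$ exists, in which case $\nu_j=\gamma$. In the last case $|u_j|<2^{-i}$ for the largest integer $i<\gamma k$, so $|u_j|<2\lambda^\gamma$. There are at most $Ck^d$ classes, so by \eqref{eq:local} and \eqref{eq:tuple} some class $Y'$ has $\mu(Y')\ge k^{-C}\lambda^{D+\varepsilon}$.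

Relabel the indices as $0,\dots,d-1$, simultaneously for $\mathbf e_j,a_j,c_j,u_j,\nu_j$, so that the selected index becomes $0$ and $0=\nu_0\le\nu_1\le\dots\le\nu_{d-1}\le\gamma$. The value of $L(a)$ is unchanged. On $Y'$ we have $|u_j|\le2\lambda^{\nu_j}$, and if $\nu_j<\gamma$, then $u_j$ has constant sign and $|u_j|\ge\frac1{2\sqrt d}\lambda^{\nu_j}$. With \eqref{eq:u}, on $Y'$ the coordinate $u_j$ varies by at most $C\lambda^{\max(c_j,\nu_j)}$ and its square by at most $C\lambda^{q_j}$, where
\[
q_j=\nu_j+\max(c_j,\nu_j).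
\]
We localize the coordinates one at a time, from the smallest to the largest. When we reach $u_r$, the smaller coordinates are already localized and perturb the sphere equation harmlessly, while the larger ones and the thickness contribute an error $\lambda^{\pi_{r-1}}$, where
\[
\pi_{-1}=\gamma,\qquad\pi_j=\min(\pi_{j-1},q_j)=\min(\gamma,q_0,\dots,q_j).
\]
This leads to the exponents
\[
b_j=\max(c_j,\ \nu_j,\ \pi_{j-1}-\nu_j)\in[0,\gamma].
\]

\begin{lemma}\label{lem:cells}
For every $\ell>0$, the set of $u$ coming from $Y'$ meets at most $C\prod_j\max(1,\lambda^{b_j}/\ell)$ cubes of the grid of side $\ell$ in the basis $(\mathbf e_j)$.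
\end{lemma}

\begin{proof}
Choose grid intervals for $u_{d-1},u_{d-2},\dots,u_0$ successively. Fix $r$ and intervals for the $u_i$ with $i>r$, and let $u,u'$ come from points of $Y'$ that respect these intervals. For $i>r$ we have $|u_i^2-u_i'^2|\le\ell\cdot4\lambda^{\nu_i}\le4\ell\lambda^{\nu_r}$. For $i<r$ we have $|u_i^2-u_i'^2|\le C\lambda^{q_i}\le C\lambda^{\pi_{r-1}}$. Finally $\big|\|u\|^2-\|u'\|^2\big|\le C\lambda^\gamma\le C\lambda^{\pi_{r-1}}$. Hence $|u_r^2-u_r'^2|\le C(\ell\lambda^{\nu_r}+\lambda^{\pi_{r-1}})$. If $\nu_r<\gamma$, divide by $|u_r+u_r'|=|u_r|+|u_r'|\ge d^{-1/2}\lambda^{\nu_r}$ to get $|u_r-u_r'|\le C(\ell+\lambda^{\pi_{r-1}-\nu_r})$; together with $|u_r-u_r'|\le C\lambda^{\max(c_r,\nu_r)}$ this gives $|u_r-u_r'|\le C(\ell+\lambda^{b_r})$. If $\nu_r=\gamma$, then $\pi_{r-1}-\nu_r\le0$, so $b_r=\max(c_r,\nu_r)$ and the same bound holds. So there are at most $C\max(1,\lambda^{b_r}/\ell)$ possible intervals for $u_r$.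
\end{proof}

Take $\ell=\lambda^{b_{(m)}}$. The corresponding cubes for $y$ have side $R\ell\le\lambda^{1+b_{(m)}}$, so Lemma~\ref{lem:box} applies to $Y'\subset G$ and gives $k^{-C}\lambda^{D+\varepsilon}\le C\lambda^{s+L(b)-\varepsilon(1+\gamma)}$. For $k$ large this is the bound on $L(b)$.

\subsection{Elimination of the sizes $\nu_j$}

Put $\omega=\pi_{d-1}\ge0$ and $\xi_j=\pi_{j-1}-\pi_j\ge0$; we verify \eqref{eq:S}. The sum telescopes to $\pi_{-1}=\gamma$. For $j=0$, $\nu_0=0$ gives $b_0=\gamma$, $\pi_0=q_0=c_0$ and $\xi_0=\gamma-c_0=a_0$. Let $j\ne0$. From $\omega\le q_j\le2\max(c_j,\nu_j)$ we get $\max(c_j,\nu_j)\ge\max(c_j,\omega/2)$. If $\xi_j=0$, then $\xi_j\le a_j$ and $b_j\ge\max(c_j,\nu_j)\ge\max(c_j,\omega/2)$. If $\xi_j>0$, then $\pi_j=q_j\ge c_j$, so $\xi_j+c_j\le\pi_{j-1}\le\gamma$, that is $\xi_j\le a_j$, and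
\[
b_j\ge\pi_{j-1}-\nu_j=\xi_j+q_j-\nu_j=\xi_j+\max(c_j,\nu_j)\ge\xi_j+\max(c_j,\omega/2).
\]
This completes the proof of Proposition~\ref{prop:reduction}. \qed

\section{The size of an exponent system}\label{sec:algebra}

Proposition~\ref{prop:reduction} holds for all $d$ and $s$. The hypothesis $d\le2m$ enters only now.

\begin{proposition}\label{prop:algebra}
In each of the cases {\rm(ii)--(vi)} there is $\rho=\rho(d,s)\in[0,1]$ such that every exponent system of size $\gamma$ satisfies
\[
L(b)+\rho L(a)\ge(1+\rho)\,\gamma/\Gamma .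
\]
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Let $\delta'=1+\gamma$ with $\gamma>\Gamma\Delta\ge 0$, and suppose that $E_\mu(\delta',\eta)$ is not null. For each $\varepsilon\in(0,s)$, Propositions~\ref{prop:reduction} and~\ref{prop:algebra} give $(1+\rho)\gamma/\Gamma\le(1+\rho)(\Delta+\varepsilon(3+\gamma))$. Letting $\varepsilon\to0$ yields $\gamma\le\Gamma\Delta$, a contradiction.
\end{proof}

The number $\rho$ is the multiplier that combines the two constraints $L(a)\le\Delta$ and $L(b)\le\Delta$. In Section~\ref{ss:plane} the relation $a+2b=\gamma$ reads $sb+\frac12sa=\frac s2\gamma$, which is the proposition in case (iii) with $\rho=\frac12$. In general, once the weight vectors that compute $L(a)$ and $L(b)$ are fixed, the left side is bounded below by an affine function of $(\xi_0,\dots,\xi_{d-1},\omega)$, and this point ranges over a simplex.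

\begin{lemma}\label{lem:vertex}
Consider an exponent system of size $\gamma$, weight vectors $\alpha,\beta$ with $L(a)=\sum\alpha_ja_j$ and $L(b)=\sum\beta_jb_j$, and $\rho\ge0$. Put $v_j=\beta_j-\rho\alpha_j=v_j^+-v_j^-$, $w_j=\max(\beta_j,\rho\alpha_j)$, $V'=\sum_{j\ne0}v_j^-$, $V=\sum_jv_j^-$ and $w_{\min}=\min_jw_j$. Then $L(b)+\rho L(a)\ge\gamma\min\{F_0,\dots,F_{d-1},F_*\}$, where
\[
F_0=\rho s+\beta_0-V',\qquad F_i=\rho s+v_0+w_i-V'\ \ (i\ne0),\qquad F_*=\tfrac{1+\rho}2s+\tfrac12v_0-\tfrac12V'.
\]
Moreover this minimum is at least $\min\{U_1,U_2\}$, where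
\[
U_1=\rho s+w_{\min}-V,\qquad U_2=\tfrac{1+\rho}2s-\tfrac12V.
\]
\end{lemma}

\begin{proof}
By homogeneity let $\gamma=1$, and put $c_j=1-a_j$. Then $L(b)+\rho L(a)=\rho s+\sum_j(\beta_jb_j-\rho\alpha_jc_j)$. Let $j\ne0$. From $\xi_j\le a_j$ and $\xi_j+\omega\le1$ we get $\frac\omega2\le\max(c_j,\frac\omega2)\le1-\xi_j$. Using \eqref{eq:S} and $\beta_j+v_j^-=w_j$,
\[
\beta_jb_j-\rho\alpha_jc_j\ge\beta_j\xi_j+v_j\max(c_j,\tfrac\omega2)\ge\beta_j\xi_j+v_j^+\tfrac\omega2-v_j^-(1-\xi_j)=w_j\xi_j+v_j^+\tfrac\omega2-v_j^-.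
\]
For $j=0$ the term equals $\beta_0-\rho\alpha_0(1-\xi_0)=v_0+\rho\alpha_0\xi_0$. Summing,
\[
L(b)+\rho L(a)\ge\rho s+v_0-V'+\rho\alpha_0\xi_0+\sum_{j\ne0}w_j\xi_j+\frac\omega2\sum_{j\ne0}v_j^+.
\]
The right side is affine on the standard simplex, so it is at least its least value at a vertex. At $\xi_0=1$ and $\xi_i=1$ the values are $F_0$ and $F_i$. At $\omega=1$ the value is $F_*$, because $\sum_{j\ne0}v_j^+=V'+(1-\rho)s-v_0$. For the last claim, $F_0=\rho s+w_0-V$ since $\beta_0+v_0^-=w_0$, and $v_0\ge-v_0^-$ gives $F_i\ge\rho s+w_i-V$ and $F_*\ge U_2$.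
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:algebra}]
In each case we give $\rho\in[0,1]$ and $\Phi$ with $\Phi/(1+\rho)=1/\Gamma$, and show that the minimum in Lemma~\ref{lem:vertex} is at least $\Phi$ for all weight vectors $\alpha,\beta$. Since $\rho\le1$, indices with $\beta_j=1$ have $v_j\ge0$ and $w_j=1$. Let $j_\theta$ be the index with $\beta_{j_\theta}=\theta$ (if $\theta=1$, any fixed index with $\beta_j=1$). We use repeatedly that $\max(\theta,t)-(t-\theta)^+=\theta$.

\smallskip
\emph{Case (ii), $d=m$.} No weight vanishes. Take $\rho=\frac{d-1}{s+1}<1$ and $\Phi=\theta+\rho s$. Since $d-1=s-\theta$, we have $\rho(s+1)=s-\theta$ and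
\[
\frac\Phi{1+\rho}=\frac{\theta(s+1)+(s-\theta)s}{s+d}=\frac{s^2+\theta}{s+d}=\frac1\Gamma .
\]
The bound $U_2$ is too weak here: if $\rho<\theta$, then $V=0$ and $U_2=\rho s+\frac{\theta+\rho}2<\Phi$. We use the $F$'s and show that each exceeds $\rho s$ by at least $\theta$.

If $j_\theta=0$, then $\beta_0=\theta$, $V'=0$ and $v_0\ge\theta-\rho$. So $F_0-\rho s=\theta$, $F_i-\rho s\ge\theta-\rho+1\ge\theta$, and $F_*-\rho s\ge\frac12(s+\theta-\rho(s+1))=\theta$.

If $j_\theta\ne0$, then $\beta_0=1$, $v_0\ge1-\rho\ge0$ and $V'=(\rho\alpha_{j_\theta}-\theta)^+\le1-\theta$. So $F_0-\rho s=1-V'\ge\theta$; $F_{j_\theta}-\rho s\ge\max(\theta,\rho\alpha_{j_\theta})-V'=\theta$; $F_i-\rho s\ge1-V'\ge\theta$ for the other $i$; and $F_*-\rho s\ge\frac12(s+1-\rho(s+1)-V')=\frac12(1+\theta-V')\ge\theta$.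

In the remaining cases we show $U_1,U_2\ge\Phi$.

\smallskip
\emph{Case (iii), $d=2$, $m=1$, $\theta=s$.} Take $\rho=\frac12$, $\Phi=\frac s2$, so $\Phi/(1+\rho)=\frac s3$. The weight vectors are $(s,0)$ and $(0,s)$. If $\alpha=\beta$, then $V=w_{\min}=0$, $U_1=\frac s2$, $U_2=\frac{3s}4$. If $\alpha\ne\beta$, then $V=w_{\min}=\frac s2$, $U_1=\frac s2$, $U_2=\frac{3s}4-\frac s4=\frac s2$.

\smallskip
\emph{Case (iv), $d=m+1$, $m\ge2$.} Put $J=d-2=m-1=s-\theta\ge1$. The identity
\[
(2s+1)(s^2-J)-s^2(s+J)=(s+1)\big(s^2-J(s+1)\big)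
\]
shows that the first term of $\Gamma$ is the maximum if and only if $s^2\ge J(s+1)$; the positive root of $s^2-Js-J$ is $\frac12(d-2+\sqrt{d^2-4})$. Since $\theta=s-J$, the condition is equivalent to $\theta s\ge J$ and to $\theta(s+1)\ge s$. Exactly one index $j_\circ$ has $\beta_{j_\circ}=0$.

Let $\theta(s+1)\ge s$. Take $\rho=\frac s{s+1}\le\theta$ and $\Phi=\rho s$, so $(1+\rho)/\Phi=(2s+1)/s^2$. For $j\ne j_\circ$ we have $\beta_j\ge\theta\ge\rho$, so $v_j\ge0$, and $V=\rho\alpha_{j_\circ}\le\rho$. Then $w_{j_\circ}=V$ and $w_j\ge\theta\ge V$ for $j\ne j_\circ$, so $U_1\ge\rho s$. Also $U_2-\rho s\ge\frac12(s-\rho s-\rho)=0$.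

Let $\theta s\le J$. Take $\rho=J/s\in[\theta,1)$ and $\Phi=\rho s+\theta-\rho=s-J/s$, so $(1+\rho)/\Phi=(s+J)/(s^2-J)$. Here $V=\rho\alpha_{j_\circ}+(\rho\alpha_{j_\theta}-\theta)^+\le2\rho-\theta$. We need $w_j-V\ge\theta-\rho$ for all $j$. For $j=j_\circ$, $w_j-V=-(\rho\alpha_{j_\theta}-\theta)^+\ge\theta-\rho$. For $j=j_\theta$, $w_j-V=\theta-\rho\alpha_{j_\circ}\ge\theta-\rho$. Otherwise $w_j-V\ge1-2\rho+\theta\ge\theta-\rho$. So $U_1\ge\Phi$. Since $s-\rho s=\theta$,
\[
U_2-\Phi\ge\tfrac12(s-\rho s)-(\rho-\tfrac\theta2)-(\theta-\rho)=0.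
\]

\smallskip
\emph{Case (v), $d=2m$, $m\ge2$.} Take $\rho=1$, $\Phi=\theta$, so $\Phi/2=(2s+2-d)/4$. Now $V=s-\sum_j\min(\alpha_j,\beta_j)\le s$. If $w_{\min}=0$, some index has $\alpha_j=\beta_j=0$; the supports of $\alpha$ and $\beta$, each of size $m$, then lie in a set of $2m-1$ indices and must meet, so $V\le s-\theta$. If $w_{\min}>0$, then $w_{\min}\ge\theta$. In both cases $U_1=s+w_{\min}-V\ge\theta$. Also $U_2=s-\frac V2\ge\frac s2\ge\theta$, since $s\ge1+\theta\ge2\theta$.

\smallskip
\emph{Case (vi), $m+2\le d\le2m-1$.} Put $f=d-m-1\ge1$, so $\beta$ has $f+1$ zeros. Take $\rho=1$ and $\Phi=s-f-1+\theta=2s+1-d$, so $\Phi/2=1/\Gamma$. A zero of $\beta$ contributes $\alpha_j\le1$ to $V$, and $j_\theta$ contributes $(\alpha_{j_\theta}-\theta)^+\le1-\theta$, so $V\le f+2-\theta$. We claim $V-w_{\min}\le f+1-\theta$, which is $U_1\ge\Phi$. If $w_{\min}=1$, this is the bound just given. If $w_{\min}=0$, one zero of $\beta$ contributes nothing and $V\le f+1-\theta$. If $w_{\min}=\theta<1$, then either some $j$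 has $\beta_j=0$ and $\alpha_j=\theta$, so $V\le f+\theta+(1-\theta)$, or $\alpha_{j_\theta}\le\theta$, so $j_\theta$ contributes nothing; in both cases $V\le f+1$. Finally $U_2-\Phi\ge s-\frac{f+2-\theta}2-(s-f-1+\theta)=\frac{f-\theta}2\ge0$.
\end{proof}

The counting step of case (v) is the one that breaks for $d\ge2m+1$: the supports of $\alpha$ and $\beta$ can then be disjoint and avoid a further index, and the first configuration below has $L(a)=L(b)=0$.

\section{Extremal configurations}\label{sec:config}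

Configurations are exponent systems, so by Proposition~\ref{prop:algebra} a configuration with $L(a),L(b)\le\Delta$ has size at most $\Gamma\Delta$. This size is attained; the additional parameters $\xi_j$, $j\ne0$, do not allow larger systems.

\begin{proposition}\label{prop:config}
In case {\rm(i)}, for every $\gamma>0$ there is a configuration of size $\gamma$ with $L(a)=L(b)=0$. In cases {\rm(ii)--(vi)} with $\Delta>0$ there is a configuration of size $\gamma=\Gamma\Delta$ with $L(a)=L(b)=\Delta$; in particular $s\gamma\ge\Delta$.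
\end{proposition}

\begin{proof}
We list the pair $(a_0,b_0)$ and the pairs $(a_i,b_i)$, $i\ne0$, with multiplicities as exponents. Cases (iv$_1$) and (iv$_2$) are those where the first or the second term gives $\Gamma$, and $h\in[0,\gamma/2]$ is specified below.
\begin{center}
\begin{tabular}{lll}
case & $(a_0,b_0)$ & other pairs\\
\hline
(i) & $(\gamma,\gamma)$ & $(0,\gamma)^m,\ (\gamma,0)^{d-m-1}$\\
(ii), (iii), (iv$_1$) & $(\gamma-2h,\gamma)$ & $(\gamma-h,h)^{d-1}$\\
(iv$_2$) & $(\gamma-2h,\gamma)$ & $(0,\gamma),\ (\gamma-h,h)^{d-2}$\\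
(v) & $(\gamma,\gamma)$ & $(0,\gamma)^{m-1},\ (\frac\gamma2,\frac\gamma2),\ (\gamma,0)^{m-1}$\\
(vi) & $(\gamma,\gamma)$ & $(0,\gamma)^{d-m},\ (\frac\gamma2,\frac\gamma2)^{2m-1-d},\ (\gamma,0)^{d-m}$
\end{tabular}
\end{center}
In every row there are $d-1$ other pairs, each with $a_i+b_i=\gamma$, and $a_0+2b_i\ge\gamma$ because $a_0=\gamma$ or $a_0=\gamma-2h$ and $b_i\ge h$. It remains to compute $L$. In the second row with $m\ge2$,
\begin{equation}\label{eq:La}
L(a)=(\gamma-2h)+(m-2+\theta)(\gamma-h)=s\gamma-(s+1)h .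
\end{equation}

(i) The vector $a$ has $m$ zeros and $b$ has $d-m-1\ge m$ zeros.

(ii) For $d=1$ take $h=0$; then $L(a)=L(b)=s\gamma=\Delta$. For $d=m\ge2$ put $\tau=\Delta/(s^2+\theta)$, so $\gamma=(s+d)\tau$, and take $h=(d-1)\tau$; $2h\le\gamma$ because $d-2\le s$. By \eqref{eq:La}, $L(a)=\tau\,[s(s+d)-(s+1)(d-1)]=\tau(s^2+s+1-d)=\Delta$. With $d-1=s-\theta$, $L(b)=(d-1)h+\theta\gamma=\tau\,[(s-\theta)^2+\theta(2s-\theta+1)]=\tau(s^2+\theta)=\Delta$.

(iii) Take $h=\gamma/3$. Then $a=(\frac\gamma3,\frac{2\gamma}3)$, $b=(\gamma,\frac\gamma3)$, and $L(a)=L(b)=s\gamma/3=\Delta$.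

(iv$_1$) Take $h=\Delta/s$, so $\gamma=(2+\frac1s)h$. The vector $b$ has $m$ entries $h$, so $L(b)=sh=\Delta$, and by \eqref{eq:La}, $L(a)=(2s+1)h-(s+1)h=\Delta$.

(iv$_2$) Let $J=d-2=m-1=s-\theta$ and $\tau=\Delta/(s^2-J)$, so $\gamma=(s+J)\tau$, and take $h=(J-1)\tau$; $2h\le\gamma$ because $J-2\le s$. Then $L(b)=Jh+\theta\gamma=\tau\,[J^2-J+(s-J)(s+J)]=\Delta$. For $m\ge3$, $L(a)=0+(\gamma-2h)+(m-3+\theta)(\gamma-h)=(s-1)\gamma-sh$; for $m=2$ we have $h=0$ and $L(a)=\theta\gamma$, which is the same formula. So $L(a)=\tau\,[(s-1)(s+J)-s(J-1)]=\tau(s^2-J)=\Delta$.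

(v) Here $\gamma=2\Delta/\theta$. Both vectors have $m-1$ zeros followed by $\frac\gamma2$, so $L(a)=L(b)=\theta\gamma/2=\Delta$.

(vi) Both vectors have $d-m$ zeros and $2m-1-d$ entries $\frac\gamma2$, together $m-1$ entries, and all other entries are $\gamma$. So $L(a)=L(b)=\frac\gamma2(2m-1-d+2\theta)=\frac\gamma2(2s+1-d)=\Delta$.

Finally, all $a_i\le\gamma$, so $\Delta=L(a)\le s\gamma$ in (ii)--(vi).
\end{proof}

\section{The extremal measure}\label{sec:measure}

We prove Theorem~\ref{thm:sharp}. The measure is built in stages, at rapidly decreasing scales $r_n$. In stage $n$ the mass is first divided at rate $D$ for so long that balls of radius $r_n$ have mass about $r_n^D$. Each such piece is then split into a set $X_n$ of centers with small weight and a set $Y_n$ on a sphere with the remaining weight, shaped by a configuration. Between the scales $r_n$ and $r_n^{1+\gamma}$ the mass inside these sets must be divided fast enough to keep the local dimension at least $s$, although direction $i$ becomes available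 only below the scale $r_n^{1+a_i}$. The next lemma shows that $L(a)\le\Delta$ is what makes this possible.

\subsection{Choosing binary digits}

\begin{lemma}\label{lem:digits}
Let $K\ge1$ and $0\le A_1\le\dots\le A_m\le K$ be integers, and let $B\ge\sum_{i<m}A_i+\theta A_m$. Put $H^*=\max(0,\lfloor sK-B\rfloor)$. There are sets $T_i\subset(A_i,K]\cap\mathbb Z$ such that $H(k)=\sum_{i\le m}|T_i\cap[1,k]|$ satisfies
\[
sk-B-2\le H(k)\le sk\quad(0\le k\le K,\ k\in\mathbb Z),\qquad H(K)=H^*.
\]
\end{lemma}

\begin{proof}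
Let $F(t)=\sum_{i\le m}(t-A_i)^+$, the number of available digits up to depth $t$. The function $F(t)-st$ has slope at most $m-1-s<0$ on $[0,A_m]$ and slope $m-s\ge0$ afterwards, so its minimum is $F(A_m)-sA_m=-\sum_{i<m}A_i-\theta A_m\ge-B$. Put $g(k)=\min(F(k),sk,H^*)$ and $H(k)=\lfloor g(k)\rfloor$. Then $g$ is nondecreasing, $g(0)=0$, and $g(k)\ge sk-B-1$ because each of the three terms satisfies this bound. Also $g(K)=H^*$, since $F(K)$ and $sK$ are at least $\max(0,sK-B)$. So this $H$ has the stated bounds.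

Let $n(k)=\#\{i\le m:A_i<k\}=F(k)-F(k-1)$. We claim $g(k)-g(k-1)\le n(k)$. If $g(k-1)=H^*$, the increment is $0$. If $g(k-1)=F(k-1)$, it is at most $F(k)-F(k-1)$. Otherwise $g(k-1)=s(k-1)<F(k-1)\le n(k-1)(k-1)$, so $n(k-1)>s>m-1$, hence $n(k)=m\ge s$, and the increment is at most $sk-s(k-1)=s$. Since $n(k)$ is an integer, $0\le H(k)-H(k-1)\le n(k)$, and we put $k$ into $T_i$ for $H(k)-H(k-1)$ of the indices $i$ with $A_i<k$.
\end{proof}

Assign the sets $T_i$ to $m$ of the $d$ coordinates, and let $Z\subset\mathbb R^d$ be the set of $z$ whose coordinate assigned to $T_i$ is $\sum_{k\in T_i}\epsilon_{i,k}2^{-k}$ with $\epsilon_{i,k}\in\{0,1\}$, and whose other coordinates are $0$. Then $|Z|=2^{H^*}$; the coordinate assigned to $T_i$ lies in $[0,2^{-A_i}]$ and vanishes if $A_i=K$; distinct points are at $\|\cdot\|_\infty$-distance at least $2^{-K}$; and a uniform point of $Z$ has given digits up to place $k$ with probability $2^{-H(k)}$.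

\subsection{Construction}

In case (i) let $\gamma_n=n+\lceil\Delta/s\rceil$, and otherwise $\gamma_n=\Gamma\Delta>0$. At stage $n$ we use the configuration $(a,b)$ of size $\gamma_n$ from Proposition~\ref{prop:config}; in all cases
\[
L(a)\le\Delta,\qquad L(b)\le\Delta,\qquad s\gamma_n\ge\Delta .
\]
Fix integers $c$ with $2^c\ge8d$ and $n_0\ge3$ with $n_0^2\gamma_1\ge1$. Put $k_0^*=0$, $\ell_0=1$ and, for $n\ge1$,
\[
\kappa_n=(n+n_0)^2(1+k_{n-1}^*),\quad r_n=2^{-\kappa_n},\quad K_n=\lfloor\gamma_n\kappa_n\rfloor\ge1,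
\]
\[
k_n^*=\kappa_n+c+K_n+2,\quad\ell_n=2^{-k_n^*}.
\]
Then $\kappa_n-5>k_{n-1}^*$, and $\sum_{i<n}k_i^*\le nk_{n-1}^*\le\kappa_n/n$ and $n\log n$ are $o(\kappa_n)$: all earlier stages are negligible at scale $r_n$.

\emph{The grid.} Let $G_n$ be the set of sums $\sum2^{-k}\mathbf v_k$ over $k_{n-1}^*<k\le\kappa_n-5$, where $\mathbf v_k\in\{0,1\}^d$ is supported on the first $\lfloor D(k-k_{n-1}^*)\rfloor-\lfloor D(k-1-k_{n-1}^*)\rfloor\le\lceil D\rceil\le d$ coordinates. Then $G_n\subset[0,\ell_{n-1}-32r_n]^d$, distinct points are at $\|\cdot\|_\infty$-distance at least $32r_n$, and there are $\lfloor D(k-k_{n-1}^*)\rfloor$ free digits up to place $k$.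

\emph{The sets $X_n$ and $Y_n$.} Apply Lemma~\ref{lem:digits} with $K=K_n$ and $B=\Delta\kappa_n+d$ to $m$ coordinates carrying the $m$ smallest $a_i$, with $A_i=\min(K_n,\lceil a_i\kappa_n\rceil)$. The hypothesis holds because $L(a)\le\Delta$ and rounding up adds at most $s\le d$. This gives a set $Z_n^X$ with counting function $H^X$. The same procedure for $b$ gives $Z_n^Y$ and $H^Y$; if $d>m$ we choose the $m$ coordinates among $i\ne0$, which is possible because $b_0=\gamma_n$ is maximal, and if $d=m$ the coordinate $0$ has $A=K_n$ and no digits. So $z_0=0$ on $Z_n^Y$, and $|Z_n^X|=|Z_n^Y|=2^{H_n^*}$ with the same $H_n^*$. Put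
\[
X_n=\{r_n2^{-c}z:z\in Z_n^X\},
\]
\[
Y_n=\Big\{r_nu:\ u_i=2^{-c}z_i\ (i\ne0),\ u_0=\Big(1-\sum_{i\ne0}u_i^2\Big)^{1/2},\ z\in Z_n^Y\Big\}.
\]
The factor $2^{-c}$ keeps $X_n$ in $B(0,r_n/8)$ and $Y_n$ in a small cap: $\sum_{i\ne0}u_i^2\le d2^{-2c}\le\frac1{64}$, so $u_0\ge\frac78$.

\emph{The measure.} Let $\zeta_n=g+\psi$, where $g$ is uniform in $G_n$ and, independently, $\psi$ is uniform in $X_n$ with probability $\frac1{n+1}$ (\emph{type X}) and uniform in $Y_n$ with probability $\frac n{n+1}$ (\emph{type Y}). The $\zeta_n$ are independent, and $\mu$ is the law of $\sum_n\zeta_n$.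

\emph{Cells.} A level-$n$ cell is a cube $\zeta_1+\dots+\zeta_n+[0,\ell_n]^d$; the level-$0$ cell is $[0,1]^d$. Since $\psi\in[0,r_n]^d$ and $\ell_n\le r_n/32$, we have $\zeta_n+[0,\ell_n]^d\subset[0,\ell_{n-1}]^d$. So cells are nested and $\sum_{i>n}\zeta_i\in[0,\ell_n]^d$. Two values of $\zeta_n$ with different data are at $\|\cdot\|_\infty$-distance
\begin{equation}\label{eq:sep}
\begin{array}{ll}
\ge31r_n&\text{if the $g$'s differ},\\
\ge\frac78r_n-\frac18r_n=\frac34r_n&\text{if the $g$'s agree and the types differ (coordinate $0$)},\\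
\ge r_n2^{-c-K_n}=4\ell_n&\text{if $g$ and type agree and the $z$'s differ}.
\end{array}
\end{equation}
By induction, distinct level-$n$ cells are separated by at least $3\ell_n$. The support of $\mu$ lies in the finite union of the level-$n$ cells, so each $x\in\operatorname{supp}\mu$ determines its level-$n$ cell $\mathcal C_n(x)$ and its stage-$n$ data $(g,\text{type},z)$.

\emph{Masses.} Since $s\gamma_n\ge\Delta$, we have $sK_n-\Delta\kappa_n\ge-s$, so $H_n^*=sK_n-\Delta\kappa_n+O(1)$. This is where $s\gamma_n\ge\Delta$ is used; it ensures that the local dimension has come down to $s$ at the end of the stage. With $\log_2|G_n|=D(\kappa_n-k_{n-1}^*)+O(1)$ we get $\log_2|G_n|+H_n^*=sk_n^*-Dk_{n-1}^*+O(1)$, where $O(1)$ depends only on $d$. The type weight at stage $i$ is at least $\frac1{i+1}$. Summing over the stages,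
\begin{equation}\label{eq:mass}
-\log_2\mu(\mathcal C_n(x))=sk_n^*-\Delta\sum_{i<n}k_i^*+O(n\log(n+1))=sk_n^*+o(\kappa_n),
\end{equation}
uniformly in $x$.

\subsection{Local dimensions}

Fix $x\in\operatorname{supp}\mu$. Let $\mathcal T$ be the set of integers $t$ that lie in $[k_{n-1}^*,\kappa_n-5]$ or in $[\kappa_n+c,\kappa_n+c+K_n]$ for some $n$. For $t\in\mathcal T$ we find a number $h(t)$ with
\begin{equation}\label{eq:h}
\mu(B(x,2^{-t}))\le5^d2^{-h(t)},\qquad\mu(B(x,2\sqrt d\,2^{-t}))\ge2^{-h(t)},
\end{equation}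
and $st-o(t)\le h(t)\le Dt+o(t)$.

\emph{(a) $t=k\in[k_{n-1}^*,\kappa_n-5]$.} Let $2^{-h(t)}=\mu(\mathcal C_{n-1}(x))2^{-\lfloor D(k-k_{n-1}^*)\rfloor}$, the mass of the part of $\mathcal C_{n-1}(x)$ where the digits of $g$ up to place $k$ take given values. Let $x'\in\operatorname{supp}\mu\cap B(x,2^{-k})$. As $2^{-k}<3\ell_{n-1}$, it lies in $\mathcal C_{n-1}(x)$, and $\|g-g'\|_\infty\le2^{-k}+r_n+\ell_n\le2\cdot2^{-k}$. The truncations of $g,g'$ at place $k$ have coordinates in $2^{-k}\mathbb Z$ that differ by less than $3\cdot2^{-k}$, so at most $5^d$ truncations of $g'$ occur. Conversely, a point of $\mathcal C_{n-1}(x)$ with the same truncation is within $2^{-k}+r_n+\ell_n\le2\cdot2^{-k}$ of $x$ in each coordinate. This proves \eqref{eq:h}. By \eqref{eq:mass} and $\kappa_{n-1}\le k_{n-1}^*\le k$,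
\[
h(t)=sk_{n-1}^*+D(k-k_{n-1}^*)+o(k),
\]
which lies between $st-o(t)$ and $Dt+o(t)$, and equals $Dt+o(t)$ at $t=\kappa_n-5$.

\emph{(b) $t=\kappa_n+c+k$ with $0\le k\le K_n$,} so $2^{-t}=r_n2^{-c-k}\in[4\ell_n,r_n/8]$. Let $M'$ be the mass of the part of $\mathcal C_{n-1}(x)$ with the same $g$ and type as $x$; by the computation in (a), $-\log_2M'=D\kappa_n+o(\kappa_n)$. Let $H$ be $H^X$ or $H^Y$ according to the type of $x$, and $2^{-h(t)}=M'2^{-H(k)}$. A point $x'\in\operatorname{supp}\mu\cap B(x,2^{-t})$ lies in $\mathcal C_{n-1}(x)$ and, by \eqref{eq:sep} and $\frac34r_n-\ell_n>\frac18r_n$, has the same $g$ and type. Then $r_n2^{-c}\|z-z'\|_\infty\le2^{-t}+\ell_n\le2\cdot2^{-t}$, that is, $\|z-z'\|_\infty\le2\cdot2^{-k}$, and as in (a) at most $5^d$ truncations of $z'$ at place $k$ occur. Conversely, let $z'$ share the digits of $z$ up to place $k$. Then $\psi,\psi'$ differ by at most $r_n2^{-c-k}=2^{-t}$ in each coordinate; for type Y and coordinate $0$ this follows from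
\[
|u_0-u_0'|=\frac{\big|\sum_{i\ne0}(u_i^2-u_i'^2)\big|}{u_0+u_0'}\le\frac{d\cdot2^{-c-k}\cdot2\cdot2^{-c}}{7/4}\le2^{-c-k}.
\]
Adding the tails, $x$ and $x'$ differ by at most $2^{-t}+\ell_n\le2\cdot2^{-t}$ in each coordinate. This proves \eqref{eq:h}. We have $h(t)=D\kappa_n+H(k)+o(\kappa_n)$, and Lemma~\ref{lem:digits} gives $sk-\Delta\kappa_n-d-2\le H(k)\le sk\le Dk$. So $h(t)$ lies between $st-o(t)$ and $Dt+o(t)$, and at $k=K_n$ it equals $D\kappa_n+H_n^*+o(\kappa_n)=st+o(t)$.

\emph{Conclusion.} Consecutive elements of $\mathcal T$ differ by at most $c+5$. For real $t\ge0$ choose $t',t''\in\mathcal T$ within bounded distance of $t$ with $t'\le t$ and $2\sqrt d\,2^{-t''}\le2^{-t}$. By monotonicity and \eqref{eq:h}, $2^{-h(t'')}\le\mu(B(x,2^{-t}))\le5^d2^{-h(t')}$, so $\underline{\dim}_{\rm loc}\mu(x)\ge s$ and $\overline{\dim}_{\rm loc}\mu(x)\le D$. The first bound in \eqref{eq:h} at $t=\kappa_n-5$ gives $\overline{\dim}_{\rm loc}\mu(x)\ge D$, and the second at $t=\kappa_n+c+K_n$ gives $\underline{\dim}_{\rm loc}\mu(x)\le s$.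 So the local dimensions are $s$ and $D$ at every point of the support, and $\mu$ is admissible.

\subsection{Heavy annuli}

Let $x\in\operatorname{supp}\mu$ have type X at stage $n$, and write $r=r_n$, $\gamma=\gamma_n$. Call the part of $\operatorname{supp}\mu$ in $\mathcal C_{n-1}(x)$ with the same $g$ as $x$ the \emph{block} of $x$. Translate so that $\zeta_1+\dots+\zeta_{n-1}+g$ is the origin. Let $p\in X_n$ be the stage-$n$ point of $x$ and let $q\in Y_n$ be arbitrary. A coordinate of $z$ that is unassigned or has $A_i=K_n$ vanishes, and otherwise it is at most $2^{-\lceil a_i\kappa_n\rceil}\le r^{a_i}$ for type X and at most $r^{b_i}$ for type Y. So $p$ and $q$ satisfy the hypotheses of Lemma~\ref{lem:equi}, and with $R=\|p-r\mathbf e_0\|\in[\frac78r,\frac98r]$ we have $\big|\|p-q\|-R\big|\le5d\,r^{1+\gamma}$. Since $2^{-K_n}\le2r^\gamma$ and $c\ge3$, we have $\ell_n=r2^{-c-2-K_n}\le\frac1{16}r^{1+\gamma}$. The points $x-p$ and $y-q$, for $y$ in the cell of $q$, lie in $[0,\ell_n]^d$. Hence every $y$ of type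 Y in the block of $x$ satisfies
\[
\big|\|x-y\|-R\big|\le5d\,r^{1+\gamma}+\sqrt d\,\ell_n\le\varepsilon_n:=6d\,r^{1+\gamma}.
\]
Put $R_x=R+\varepsilon_n$, which does not depend on $y$ and lies in $[\frac r2,2r]$ for $n$ large, because $r_n^{\gamma_n}\to0$.

Let $1\le\delta''<\delta_*$. For $n$ large, $1+\gamma_n-\delta''$ is bounded below by a positive constant: it equals $\delta_*-\delta''$ in cases (ii)--(vi) and tends to infinity in case (i). So $R_x^{\delta''}\ge(r/2)^{\delta''}>2\varepsilon_n$ for $n$ large, and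
\[
R_x-R_x^{\delta''}<R-\varepsilon_n\le\|x-y\|\le R_x .
\]
Thus $A(x,R_x,\delta'')$ contains all points of type Y in the block, which carry the fraction $\frac n{n+1}$ of its mass. On the other hand $\operatorname{supp}\mu\cap B(x,R_x)$ lies in the block, since other points of the support are at distance at least $31r-\ell_n>2r$ by \eqref{eq:sep}, or at least $3\ell_{n-1}>2r$. Therefore
\[
\mu\big(A(x,R_x,\delta'')\big)\ge\frac n{n+1}\,\mu\big(B(x,R_x)\big)
\]
for all $n\ge n_1(\delta'')$ at which $x$ has type X.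

The type probabilities were chosen for this last step: they tend to $0$, so that the annuli carry almost all the mass of the ball, and their sum diverges. The events ``type X at stage $n$'' are independent with $\sum_n\frac1{n+1}=\infty$, so by the second Borel--Cantelli lemma the Borel set of $x\in\operatorname{supp}\mu$ that have type X infinitely often has full measure. For such $x$, every $\eta\in(0,1)$ and every $1\le\delta''<\delta_*$, the annuli $A(x,R_x,\delta'')$ are heavy along a sequence of radii tending to $0$. Hence $\mu(E_\mu(\delta'',\eta))=1$, which proves Theorem~\ref{thm:sharp}. \qed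

\begin{thebibliography}{1}
\bibitem{BS} Zolt\'an Buczolich and St\'ephane Seuret, \emph{Measures, annuli and dimensions}, arXiv:2111.09379 (2021).
\end{thebibliography}
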